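# Homology coefficients and a non-maximal $\sigma$-ideal on the Hilbert cube

Throughout, $\mathbb I=[0,1]$, and $\mathbb I^\omega=[0,1]^\omega$ is the Hilbert cube, with points $x=(x_0,x_1,\dots)$.

## 1. Ideals of subsets of the Hilbert cube

**Definition (ideal, $\sigma$-ideal).** A family $\mathcal I$ of subsets of a set $X$ is an *ideal* on $X$ if it is closed under taking subsets and $A\cup B\in\mathcal I$ whenever $A,B\in\mathcal I$. It is a *$\sigma$-ideal* if, in addition, $\bigcup\mathcal A\in\mathcal I$ for every countable $\mathcal A\subseteq\mathcal I$. For a family $\mathcal F$ of subsets of $X$, $\sigma\mathcal F$ denotes the $\sigma$-ideal generated by $\mathcal F$: all subsets of countable unions of members of $\mathcal F$.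

For example, if $\mathcal F$ is the family of closed nowhere dense subsets of $\mathbb I^\omega$, then $\sigma\mathcal F$ is the $\sigma$-ideal of meager sets.

**Definition (non-trivial).** An ideal $\mathcal I$ on $X$ is *non-trivial* if it contains some uncountable subset of $X$ and $\mathcal I\ne\mathcal P(X)$.

The ideal of countable subsets of $\mathbb I^\omega$ is not non-trivial, since it has no uncountable member. The meager ideal is non-trivial: it contains the face $\{x_0=0\}$, and by the Baire category theorem it does not contain $\mathbb I^\omega$.

**Definition (Borel base).** A subfamily $\mathcal B'\subseteq\mathcal I$ is a *base* for $\mathcal I$ if every $A\in\mathcal I$ is contained in some $B\in\mathcal B'$. An ideal on a Polish space *has Borel base* if it has a base consisting of Borel sets.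

Countable unions of closed nowhere dense sets are Borel, so the meager ideal has Borel base. More generally, if all members of $\mathcal F$ are Borel, then $\sigma\mathcal F$ has Borel base, because the countable unions of members of $\mathcal F$ form a base.

**Definition (topologically invariant).** An ideal $\mathcal I$ on a topological space $X$ is *topologically invariant* if $\mathcal I=\{h(A):A\in\mathcal I\}$ for every homeomorphism $h:X\to X$.

The meager ideal is topologically invariant. The family of all subsets of $\mathbb I^\omega\setminus\{(0,0,\dots)\}$ is a non-trivial $\sigma$-ideal with Borel base (one Borel set is a base), but it is not topologically invariant: the homeomorphism that replaces $x_0$ by $1-x_0$ moves the origin.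

## 2. $Z_n$-sets, homological $Z_\omega$-sets, and the family $\mathcal B$

**Definition ($Z_n$-set, $Z_\omega$-set).** A closed subset $A$ of a space $X$ is a *$Z_n$-set* ($n\in\omega$) if the set of continuous maps $f:\mathbb I^n\to X$ with $f(\mathbb I^n)\cap A=\emptyset$ is dense in $C(\mathbb I^n,X)$ with the compact-open topology. It is a *$Z_\omega$-set* if it is a $Z_n$-set for every $n\in\omega$.

For compact metric $X$ the compact-open topology is that of uniform convergence, so the condition says that every map of a cube can be moved off $A$ by an arbitrarily small perturbation. A closed subset of a $Z_n$-set is a $Z_n$-set. Here are three examples in $\mathbb I^\omega$.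

- The face $\{x_0=0\}$ is a $Z_\omega$-set: replace the coordinate $f_0$ of $f$ by $\max(f_0,\varepsilon)$.
- A single point $a$ is a $Z_\omega$-set: replace the coordinate $f_m$, for large $m$, by a constant different from $a_m$. Far coordinates contribute little to the metric, so this is a small change.
- The slice $\{x_0=\frac12\}$ is a $Z_0$-set, since it is closed and nowhere dense. It is not a $Z_1$-set: a path close to $s\mapsto(s,0,0,\dots)$ has a first coordinate running from near $0$ to near $1$, so it crosses the slice.

**Definition (homological $Z_\omega$-set).** A closed subset $A\subseteq\mathbb I^\omega$ is a *homological $Z_\omega$-set* in $\mathbb I^\omega$ if $A\times\{0\}$ is a $Z_\omega$-set in $\mathbb I^\omega\times[-1,1]$.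

Every $Z_\omega$-set $A$ is a homological $Z_\omega$-set: given $f=(f_1,f_2):\mathbb I^n\to\mathbb I^\omega\times[-1,1]$, move $f_1$ off $A$ and keep $f_2$. The slice $A=\{x_0=\frac12\}$ is not a homological $Z_\omega$-set. Indeed, consider $g:\mathbb I^2\to\mathbb I^\omega\times[-1,1]$, $g(s,t)=((s,0,0,\dots),2t-1)$. If a map close to $g$ missed $A\times\{0\}$, then following it by $(x,t)\mapsto(x_0,\frac{t+1}2)$ we would get a map $\mathbb I^2\to\mathbb I^2$ within less than $\frac12$ of the identity that misses the center. On the boundary of the square, the segment from a point to its image misses the center, because the boundary is at distance at least $\frac12$ from the center. So the inclusion of the boundary into the punctured square would be homotopic to a map that extends over the whole square, hence null-homotopic, which it is not.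

**Definition (the family $\mathcal B$).** $\mathcal B$ is the family of all Borel subsets $B\subseteq\mathbb I^\omega$ such that the closure $\bar C$ in $\mathbb I^\omega$ of each connected subset $C\subseteq B$ is a homological $Z_\omega$-set in $\mathbb I^\omega$.

There are two kinds of simple members. Every $Z_\omega$-set $A$ belongs to $\mathcal B$, since closures of subsets of $A$ are closed subsets of $A$. And every Borel set whose connected subsets have at most one point belongs to $\mathcal B$, since points are $Z_\omega$-sets. In particular
$$N=\{x\in\mathbb I^\omega:\text{ all coordinates } x_i \text{ are irrational}\}\in\mathcal B, \tag{1}$$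
because a connected subset of $N$ projects in each coordinate to a connected set of irrationals, which is a point. Note that $N$ is a dense $G_\delta$-set: it is the intersection of the open dense sets $\{x_i\ne q\}$, $q\in\mathbb Q\cap\mathbb I$. So a member of $\mathcal B$ can be comeager.

## 3. Maximality of $\sigma\mathcal B$

**Definition (maximal).** A non-trivial topologically invariant $\sigma$-ideal with Borel base on $\mathbb I^\omega$ is *maximal* if no non-trivial topologically invariant $\sigma$-ideal with Borel base on $\mathbb I^\omega$ strictly contains it.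

A non-maximal example is the $\sigma$-ideal generated by the $Z_\omega$-sets. It is contained in the meager ideal, so it is non-trivial, and it is clearly invariant with Borel base. The meager ideal is strictly larger, since it contains the slice $\{x_0=\frac12\}$. To see that the slice is not covered by countably many $Z_\omega$-sets, apply the Baire theorem in the slice: one of the sets would contain $\{\frac12\}\times V\times\mathbb I^\omega$ for some non-empty open $V\subseteq\mathbb I^m$. A path close to $s\mapsto(s,v,0,0,\dots)$ with $v\in V$ would hit this set when its first coordinate passes $\frac12$, so the set is not even a $Z_1$-set.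

It is known that $\sigma\mathcal B$ is non-trivial. It is topologically invariant with Borel base, since homeomorphisms preserve all the notions in the definition of $\mathcal B$. The question, posed in Taras Banakh, Michal Morayne, Robert Ralowski, Szymon Zeberski, "Topologically invariant $\sigma$-ideals on the Hilbert cube", arXiv:1302.5658 (2013), is this: *is $\sigma\mathcal B$ a maximal non-trivial topologically invariant $\sigma$-ideal with Borel base on $\mathbb I^\omega$?* In plain words: can one enlarge $\sigma\mathcal B$, by Borel sets and all their homeomorphic copies, without getting everything?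

The obvious enlargements do give everything. If we add all meager sets, then $\mathbb I^\omega=N\cup(\mathbb I^\omega\setminus N)$ with $N\in\mathcal B$ and the complement meager, so the enlarged ideal contains $\mathbb I^\omega$. It is already too much to add the single slice $\{x_0=\frac12\}$. By invariance we then add $\{x_i=q\}$ for all $i$ and all rational $q\in(0,1)$: permute coordinates and apply a homeomorphism of $\mathbb I$ that takes $\frac12$ to $q$. The faces $\{x_i=0\}$ and $\{x_i=1\}$ are in $\mathcal B$. These countably many sets together with $N$ cover $\mathbb I^\omega$. So a set that can be added must be much less visible than a slice.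

The answer is nevertheless that $\sigma\mathcal B$ is *not* maximal. The plan is to weaken the condition on $\bar C$ to the vanishing of certain homology groups with coefficients in one group $G$. Two things then have to be shown: the resulting ideal is not everything, and for suitable $G$ it is strictly larger.

## 4. Homology relative to a complement, and the ideals $\sigma\mathcal B_G$

$H_*$ is singular homology. Let $D=\{w\in\mathbb C:|w|\le1\}$, $S^1=\partial D$, and
$$X=D^\omega=\{(x_0,x_1,\dots):x_i\in D\},\qquad d(x,y)=\sum_i2^{-i}|x_i-y_i|.$$
Since $D\cong\mathbb I^2$, we have $X\cong\mathbb I^\omega$. All notions above are topological, so from now on we work in $X$. We write $D^n$ for the product of $n$ copies of $D$. Complex coordinates will let us speak of the angle of a coordinate.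

**Definition ($h_k$, restriction, $G$-null).** Let $G\ne0$ be an abelian group. For closed $K\subseteq X$ put
$$h_k(K)=h_k(K;G)=H_k(X,X\setminus K;G).$$
For closed $K'\subseteq K$, inclusion of pairs induces $h_k(K)\to h_k(K')$, written $\alpha\mapsto\alpha|K'$. Call $K$ *$G$-null* if $h_k(K;G)=0$ for all $k\ge0$.

Here are the simplest cases.

- $h_k(\emptyset)=H_k(X,X)=0$, and $h_0(X)=H_0(X;G)=G\neq0$. So $\emptyset$ is $G$-null and $X$ is not.
- $K=\{\operatorname{Re}x_0=0\}$: the complement consists of two disjoint convex sets, so the long exact sequence gives $h_1(K)=\ker(H_0(X\setminus K)\to H_0(X))\cong G$.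
- $K=\{x_0=0\}$: the complement is homotopy equivalent to $S^1$, so $h_2(K)\cong H_1(S^1;G)=G$.
- $K=\{x_0=1\}$: since $1$ is an extreme point of $D$, the complement is convex, so $K$ is $G$-null.

**Definition ($\mathcal B_G$).**
$$\mathcal B_G=\{B\subseteq X\text{ Borel}:\ \overline C\text{ is }G\text{-null for every connected }C\subseteq B\}.$$

For instance, a *closed* set $A$ all of whose closed subsets are $G$-null belongs to $\mathcal B_G$, because $\overline C\subseteq A$ for $C\subseteq A$.

**Theorem 1.** For every $G\ne0$, $\sigma\mathcal B_G$ is a non-trivial topologically invariant $\sigma$-ideal with Borel base, and $\sigma\mathcal B\subseteq\sigma\mathcal B_G$. If $A\subseteq X$ is closed and not $G$-null, then $A\notin\sigma\mathcal B_G$.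

**Theorem 2.** Define $z_0(x)=2x_0$, $z_n(x)=4z_{n-1}(x)^n-2x_n$ $(n\ge1)$ and $L=\{x\in X:|z_n(x)|\le1\ \ \forall n\ge0\}$. Then every closed subset of $L$ is $\mathbb F_p$-null for every prime $p$, but $H_2(X,X\setminus L;\mathbb Q)\ne0$.

**Corollary 1.** $\sigma\mathcal B\subsetneq\sigma\mathcal B_{\mathbb F_p}$ for every prime $p$. Hence $\sigma\mathcal B$ is not maximal.

**Proof of Corollary 1 from Theorems 1 and 2.** By Theorem 1, $\sigma\mathcal B\subseteq\sigma\mathcal B_{\mathbb F_p}$, and the latter is a non-trivial topologically invariant $\sigma$-ideal with Borel base. The set $L$ is closed, since the $z_n$ are polynomials in the coordinates. If $C\subseteq L$ is connected, then $\overline C\subseteq L$ is closed, hence $\mathbb F_p$-null. So $L\in\mathcal B_{\mathbb F_p}$. On the other hand, $L$ is closed and not $\mathbb Q$-null, so Theorem 1 with $G=\mathbb Q$ gives $L\notin\sigma\mathcal B_{\mathbb Q}\supseteq\sigma\mathcal B$. $\square$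

The rational field is used only as a test to show $L\notin\sigma\mathcal B$, while the larger ideal is taken mod $p$.

## 5. Homological $Z_\omega$-sets are $G$-null

This section supplies the inclusion $\mathcal B\subseteq\mathcal B_G$. The name "homological" becomes clear in the proof: the extra factor $[-1,1]$ shifts $H_*(X,X\setminus C)$ by one degree and does nothing else.

We use the relative Mayer–Vietoris sequence: for open $U,V$ in a space $Y$,
$$\cdots\to H_{k+1}(Y,U)\oplus H_{k+1}(Y,V)\to H_{k+1}(Y,U\cup V)\to H_k(Y,U\cap V)\to H_k(Y,U)\oplus H_k(Y,V)\to\cdots \tag{2}$$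
is exact.

**Lemma 1.** If $C\subseteq X$ is a homological $Z_\omega$-set, then $C$ is $G$-null for every $G$.

**Proof.** Let $J=[-1,1]$, $Y=X\times J$, $C_0=C\times\{0\}$. The metric on $Y$ is $d(x,y)+|s-t|$.

**Step 1: $H_k(Y,Y\setminus C_0;G)=0$ for all $k$.** The purpose is to turn the statement about maps of cubes into one about homology. Represent a class by a relative cycle $\sum g_i\sigma_i$ with finitely many distinct singular $k$-simplices $\sigma_i$. Take one $k$-simplex for each $i$, and identify faces of these simplices (of all dimensions, by order-preserving affine maps) whenever the corresponding restrictions of the $\sigma_i$ are the same singular simplex. Identified faces have matching subfaces, so we obtain a finite $\Delta$-complex $P$ and a map $\varphi:P\to Y$ given by $\sigma_i$ on the $i$-th simplex. Let $P_0\subseteq P$ be the subcomplex of those simplices that $\varphi$ maps into $Y\setminus C_0$.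

The chain $\sum g_i\sigma_i$ lifts to a simplicial chain $\tilde c$ of $P$. By construction, different simplices of $P$ give different singular simplices of $Y$, so the map $\varphi_\#$ from simplicial chains of $P$ to singular chains of $Y$ is injective on generators. Since $\varphi_\#(\partial\tilde c)=\partial\sum g_i\sigma_i$ is a chain in $Y\setminus C_0$, every simplex that occurs in $\partial\tilde c$ lies in $P_0$. Hence our class is $\varphi_*(c)$ with $c=[\tilde c]\in H_k(P,P_0;G)$.

A finite $\Delta$-complex is a compact polyhedron, so $P$ embeds in some $\mathbb I^n$. As $Y$ is homeomorphic to a product of intervals, the Tietze theorem applied in each coordinate extends $\varphi$ to a map $\mathbb I^n\to Y$. Since $C_0$ is a $Z_n$-set in $Y$, this extension is approximated arbitrarily closely by maps that miss $C_0$. Restricting to $P$, we get $\varphi':P\to Y\setminus C_0$ arbitrarily close to $\varphi$. The space $Y$ is convex, and the point $(1-s)\varphi(x)+s\varphi'(x)$ has distance at most the distance of $\varphi'(x)$ from $\varphi(x)$. The set $\varphi(P_0)$ is compact and misses the closed set $C_0$,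 so it has positive distance from $C_0$ (if both are non-empty). If $\varphi'$ is closer to $\varphi$ than this distance, the segment homotopy is a homotopy of maps of pairs $(P,P_0)\to(Y,Y\setminus C_0)$. Hence $\varphi_*(c)=\varphi'_*(c)$, and $\varphi'_*(c)=0$ because $\varphi'(P)\subseteq Y\setminus C_0$.

**Step 2: $H_{k+1}(Y,Y\setminus C_0;G)\cong H_k(X,X\setminus C;G)$.** This removes the factor $J$. Let $U_+=Y\setminus(C\times[-1,0])$ and $U_-=Y\setminus(C\times[0,1])$. These are open sets with
$$U_+\cup U_-=Y\setminus C_0,\qquad U_+\cap U_-=(X\setminus C)\times J .$$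
The homotopy $(x,t)\mapsto(x,(1-s)t+s)$ keeps $U_+$ inside $U_+$: a point with $x\notin C$ keeps $x$, and a point with $x\in C$ has $t>0$, which stays positive. It ends in $X\times\{1\}\subseteq U_+$ and fixes that set, so $U_+$ deforms onto the contractible set $X\times\{1\}$. As $Y$ is contractible too, $H_*(Y,U_+)=0$. Likewise $H_*(Y,U_-)=0$. Now (2) gives the first isomorphism in
$$H_{k+1}(Y,Y\setminus C_0;G)\cong H_k(Y,(X\setminus C)\times J;G)\cong H_k(X,X\setminus C;G),$$
and the second is the projection along $J$. The left side is $0$ by Step 1. $\square$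

## 6. Cutting irreducible carriers: the proof of Theorem 1

We must show that a closed non-$G$-null set $A$ is not covered by countably many $B_n\in\mathcal B_G$. The natural attempt is the Baire category theorem in $A$: some $B_n$ is not meager in $A$. This gives nothing. The set of all $x\in X$ whose coordinates have irrational real and imaginary parts is a dense $G_\delta$-set with no connected subset of more than one point, so it lies in $\mathcal B\subseteq\mathcal B_G$ although it is comeager in $A=X$. The condition on $B_n$ concerns closures of its connected subsets, and it says nothing about the closure of $B_n$.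

What does work is to *avoid* the sets $B_n$ one after the other by closed sets that stay non-null; compactness then yields a point outside all $B_n$. For the comeager set just described one can see how to do this: it misses $\{\operatorname{Re}x_0=0\}$, and we computed $h_1\cong G$ for this slice. The class moved from degree $0$ (on $X$) to degree $1$ (on the slice that cuts $X$ into two parts). The general argument needs three facts about $h_k$.

**Fact 1 (Mayer–Vietoris).** For closed $K_1,K_2\subseteq X$ the sequence
$$h_{k+1}(K_1\cap K_2)\to h_k(K_1\cup K_2)\to h_k(K_1)\oplus h_k(K_2)$$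
is exact, where the second map is restriction (up to sign). This is (2) for the open sets $X\setminus K_1$, $X\setminus K_2$, whose union is $X\setminus(K_1\cap K_2)$ and whose intersection is $X\setminus(K_1\cup K_2)$.

**Fact 2 (continuity).** Let $\mathcal K$ be a non-empty chain (under inclusion) of closed subsets of a closed set $K$, and $K_\infty=\bigcap\mathcal K$. If $\alpha\in h_k(K)$ and $\alpha|K_\infty=0$, then $\alpha|K'=0$ for some $K'\in\mathcal K$. Indeed, if $z$ represents $\alpha$, then $z=\partial w+c$ with $c$ a chain in $X\setminus K_\infty=\bigcup_{K'\in\mathcal K}(X\setminus K')$. The support of $c$ is compact, and the open sets $X\setminus K'$ form a chain, so the support lies in one $X\setminus K'$. Then $z=\partial w+c$ shows $\alpha|K'=0$.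

**Fact 3 (irreducible carriers).** If $0\neq\alpha\in h_k(K)$, there is a closed $K'\subseteq K$ with $\alpha|K'\ne0$ and $\alpha|K''=0$ for every closed $K''\subsetneq K'$. Indeed, the family of closed $K'\subseteq K$ with $\alpha|K'\ne0$ contains $K$, and by Fact 2 it is closed under intersections of non-empty chains. Zorn's lemma gives a minimal member.

For example, let $0\ne\alpha\in h_0(X)=G$. If $K''\subsetneq X$ is closed, then $X\setminus K''\neq\emptyset$ and $X$ is path connected, so $h_0(K'')=0$ and $\alpha|K''=0$. Thus $X$ itself is an irreducible carrier of $\alpha$.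

**Lemma 2 (avoidance).** Let $B\subseteq X$ be such that $\overline C$ is $G$-null for every connected $C\subseteq B$. If $K\subseteq X$ is closed and not $G$-null, there is a closed $K^*\subseteq K\setminus B$ that is not $G$-null.

**Proof.** **Step 1: pass to an irreducible carrier.** Some $h_k(K)$ contains a non-zero element. By Fact 3, after replacing $K$ by a closed subset, we may assume that some $\alpha\in h_k(K)$ is non-zero and restricts to $0$ on each proper closed subset of $K$. If $B\cap K=\emptyset$, take $K^*=K$.

The aim in the other cases is to write $K=K_1\cup K_2$ with $K_1,K_2$ closed, $\alpha|K_1=\alpha|K_2=0$ and $K_1\cap K_2\cap B=\emptyset$. Then $\alpha\neq0$ lies in the kernel of the second map of Fact 1, so it comes from $h_{k+1}(K_1\cap K_2)$, which is therefore non-zero, and $K^*=K_1\cap K_2$ is as required.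

**Step 2: the case that $B\cap K$ is disconnected.** Here the disconnection tells us where to cut. Write $B\cap K=U_0\sqcup V_0$ with $U_0,V_0$ non-empty and relatively open in $B\cap K$. Neither meets the closure of the other. The sets
$$U=\{x\in K:d(x,U_0)<d(x,V_0)\},\qquad V=\{x\in K:d(x,V_0)<d(x,U_0)\}$$
are open in $K$ and disjoint. If $x\in U_0$, then $d(x,U_0)=0<d(x,V_0)$, so $U_0\subseteq U$, and similarly $V_0\subseteq V$. Put $K_1=K\setminus U$ and $K_2=K\setminus V$. These are proper closed subsets of $K$, so $\alpha|K_1=\alpha|K_2=0$. Further, $K_1\cup K_2=K\setminus(U\cap V)=K$, and $K_1\cap K_2=K\setminus(U\cup V)$ misses $U_0\cup V_0=B\cap K$.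

**Step 3: the case that $B\cap K$ is connected and non-empty.** Here the hypothesis on $B$ is used. Let $C=\overline{B\cap K}\subseteq K$. It is $G$-null, so $\alpha|C=0$. The closed sets $K\cap\{x:d(x,C)\le1/i\}$, $i\ge1$, decrease to $C$. By Fact 2 there is $i$ such that $K_1=K\cap\{d(x,C)\le1/i\}$ satisfies $\alpha|K_1=0$. Put $K_2=K\cap\{d(x,C)\ge1/i\}$. It is a proper closed subset of $K$, because $\emptyset\ne C\subseteq K$, so $\alpha|K_2=0$. Clearly $K=K_1\cup K_2$, and $K_1\cap K_2\subseteq K_2$ misses $C\supseteq B\cap K$. $\square$

As an instance, let $B$ be the comeager set above, $K=X$, and $0\ne\alpha\in h_0(X)$. The connected subsets of $B$ have at most one point, and points are $Z_\omega$-sets, hence $G$-null by Lemma 1; so the hypothesis holds. With $U_0=\{x\in B:\operatorname{Re}x_0<0\}$, $V_0=\{x\in B:\operatorname{Re}x_0>0\}$, one may cut along $U=\{\operatorname{Re}x_0<0\}$ and $V=\{\operatorname{Re}x_0>0\}$, and $K^*=\{\operatorname{Re}x_0=0\}$.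

**Proof of Theorem 1.** **Step 1: closed non-null sets are not in $\sigma\mathcal B_G$.** Let $A$ be closed and not $G$-null, and suppose $A\subseteq\bigcup_{n\ge1}B_n$ with $B_n\in\mathcal B_G$. Put $K_0=A$, and by Lemma 2 choose inductively closed non-$G$-null sets $K_n\subseteq K_{n-1}\setminus B_n$. Since $\emptyset$ is $G$-null, all $K_n$ are non-empty. They are compact and decreasing, so there is $x\in\bigcap_nK_n\subseteq A$. But $x\notin B_n$ for every $n\ge1$, a contradiction.

**Step 2: the remaining assertions.** Since $h_0(X)=G\ne0$, Step 1 gives $X\notin\sigma\mathcal B_G$. By Lemma 1, $\mathcal B\subseteq\mathcal B_G$, so $\sigma\mathcal B\subseteq\sigma\mathcal B_G$. Hence $\sigma\mathcal B_G$ contains an uncountable set, because $\sigma\mathcal B$ does (for instance the $Z_\omega$-set that corresponds to a face of $\mathbb I^\omega$). So $\sigma\mathcal B_G$ is non-trivial. Countable unions of members of $\mathcal B_G$ are Borel and form a base. A homeomorphism $h$ of $X$ preserves Borel sets, connected sets and closures, and induces isomorphisms $H_*(X,X\setminus\overline C;G)\cong H_*(X,X\setminus h(\overline C);G)$.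 So $h$ maps members of $\mathcal B_G$ to members of $\mathcal B_G$, and so does $h^{-1}$. Therefore $\sigma\mathcal B_G$ is topologically invariant. $\square$

## 7. Why cylinders cannot separate the ideals

To show $\sigma\mathcal B\ne\sigma\mathcal B_{\mathbb F_p}$ we want a closed set that is non-null for some coefficients and all of whose closed subsets are $\mathbb F_p$-null. Nullity does depend on coefficients, and the first examples that come to mind are cylinders $K=E\times D^\omega$ with $E\subseteq D^n$ closed in the first $n$ coordinates. For these, contraction of the remaining coordinates gives $h_k(K;G)=H_k(D^n,D^n\setminus E;G)$. For instance, embed the Moore space $M$ with $H_1(M)=\mathbb Z/q$ ($q$ prime) in the interior of some $D^n$, and let $E$ be the complement of an open regular neighborhood of $M$. Then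
$$h_{k+1}(K;G)\cong\tilde H_k(M;G),$$
so $K$ is $\mathbb Q$-null and $\mathbb F_p$-null for all primes $p\neq q$, but not $\mathbb F_q$-null.

This fails at one exact point: we need *every closed subset* to be null. If $E$ contains a point $e$ in the interior of $D^n$, then $K$ contains the closed set $\{e\}\times D^\omega$, and
$$h_{2n}(\{e\}\times D^\omega;G)=H_{2n}(D^n,D^n\setminus\{e\};G)\cong G\ne0 .$$
By Theorem 1, $\{e\}\times D^\omega$, and hence $K$, is not in $\sigma\mathcal B_G$, whatever $G$ is. If $E$ contains no interior point, then each point of $E$ has a coordinate of modulus $1$, and multiplying the first $n$ coordinates of a map by $1-\varepsilon$ moves it off $K$; so $K$ is a $Z_\omega$-set and lies in $\mathcal B$. Thus a cylinder is either in $\mathcal B$ or in none of the ideals $\sigma\mathcal B_G$.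

So the witness must constrain infinitely many coordinates, and we need a criterion for $F$-nullity that passes automatically to closed subsets. Such a criterion is the subject of the next section.

## 8. Extending an angular class: a criterion for nullity

Let $F$ be a field and $\iota$ a generator of $H^1(S^1;F)$. All homology and cohomology in this section has coefficients in $F$. On the part of $X$ where $x_n\neq0$ the coordinate $x_n$ has an *angular class* $(x_n/|x_n|)^*\iota$. The criterion asks that the angular class, given where $|x_n|$ is close to $1$, extends over a neighborhood of $K$.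

**Condition $(*)_n$.** For a closed $K\subseteq X$ and $n\ge1$, there are $r\in(0,1)$, an open $W\supseteq K$ in $X$, and $\epsilon\in H^1(W;F)$ such that the restriction of $\epsilon$ to $W\cap\{|x_n|>r\}$ equals $(x_n/|x_n|)^*\iota$.

If $K=\{x:|x_i|\le\frac12\text{ for all }i\}$, then $(*)_n$ holds for all $n\geq 1$ with $r=\frac34$ and $W=\{|x_n|<\frac34\}$, since $W\cap\{|x_n|>r\}$ is empty. On the other hand, $(*)_n$ fails if $K$ contains a disk $\{x: x_n\in D,\ x_i=a_i\text{ for }i\ne n\}$: the class $\epsilon$ would restrict to $0$ on the disk, whose $H^1$ vanishes, but to the generator $\iota$ on its boundary circle. So $(*)_n$ excludes what went wrong with cylinders.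

**Lemma 3.** Let $K\subseteq X$ be closed, and suppose that $(*)_n$ holds for infinitely many $n\ge1$. Then every closed subset of $K$ is $F$-null.

The idea is as follows. A class in $h_k(K)$ can be pushed into $D^n\times\{0\}\subseteq D^n\times D$ for large $n$. The chain on $D^n\times\{0\}$ is, up to sign, the cap product of a class of degree two higher (the product with the last disk) with a class $u_1\in H^2$ that is the coboundary of the angular class of the last coordinate. If the angular class extends over a neighborhood of $K$, then $u_1$ lifts to a relative class that vanishes near $K$, and the cap product can be computed away from $K$, where it is zero in $h_k$.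

**The relative cap product.** For open $A,B\subseteq Y$, the inclusion $C_*(A)+C_*(B)\to C_*(A\cup B)$ is a chain equivalence, so $H_m(Y,A\cup B)$ is the homology of $C_*(Y)/(C_*(A)+C_*(B))$. For a singular simplex $\sigma:[v_0,\dots,v_m]\to Y$ and an $l$-cochain $\phi$ put
$$\sigma\cap\phi=\phi(\sigma|[v_0,\dots,v_l])\;\sigma|[v_l,\dots,v_m],\qquad \partial(\sigma\cap\phi)=(-1)^l(\partial\sigma\cap\phi-\sigma\cap\delta\phi). \tag{3}$$
If $\phi$ vanishes on $C_*(A)$, then $\cap\,\phi$ kills $C_*(A)$ (the front face lies in $A$) and maps $C_*(B)$ into $C_*(B)$ (the back face lies in $B$). If $\phi$ is also a cocycle, (3) shows that $\cap\,\phi$ takes relative cycles to relative cycles modulo $C_*(B)$, and relative boundaries to relative boundaries. If $\phi=\delta\psi$ with $\psi$ vanishing on $C_*(A)$, then for a chain $z$ with $\partial z\in C_*(A)+C_*(B)$, (3) applied to $\psi$ shows that $z\cap\phi$ is, modulo $C_*(B)$, a boundary. So there is a well-defined product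
$$\cap:H_m(Y,A\cup B)\otimes H^l(Y,A)\to H_{m-l}(Y,B).$$
Three properties are immediate at chain level.

- (N1) If $A\subseteq A'$ are open, $\tilde u\in H^l(Y,A')$ restricts to $u\in H^l(Y,A)$, and $\omega\in H_m(Y,A\cup B)$ has image $\omega'\in H_m(Y,A'\cup B)$, then $\omega'\cap\tilde u=\omega\cap u$ in $H_{m-l}(Y,B)$. Indeed, a cocycle for $\tilde u$ is also one for $u$, a chain $z$ for $\omega$ with $\partial z\in C_*(A)+C_*(B)$ is also one for $\omega'$, and both sides are represented by the same chain.
- (N2) If $B\subseteq B'$ are open and $\omega\in H_m(Y,A\cup B)$ has image $\omega''\in H_m(Y,A\cup B')$, then the image of $\omega\cap u$ in $H_{m-l}(Y,B')$ is $\omega''\cap u$. Again the same chain represents both.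
- (N3) For $\psi\in H^{m-l}(Y,B)$ we have $\langle\psi,\omega\cap u\rangle=\langle u\cup\psi,\omega\rangle$, where $u\cup\psi\in H^m(Y,A\cup B)$; this is the definition of the cup product by front and back faces.

**Proof of Lemma 3.** If $K_1\subseteq K$ is closed, then $(*)_n$ for $K$ gives $(*)_n$ for $K_1$ with the same $r,W,\epsilon$. So it suffices to show that $K$ is $F$-null. Let $\alpha\in H_k(X,X\setminus K)$.

**Step 1: push $\alpha$ into finitely many coordinates.** Represent $\alpha$ by a chain $z$, and let $Q\subseteq X\setminus K$ be the compact support of $\partial z$. Let $Q_n$ be the set of all $y\in X$ that agree with some $x\in Q$ in the coordinates $0,\dots,n-1$. Every point of $Q_n$ is within $\sum_{i\ge n}2^{-i}\cdot2=2^{2-n}$ of $Q$, and $Q$ has positive distance from $K$ (if both are non-empty). So $Q_n\cap K=\emptyset$ for all large $n$. As $(*)_n$ holds for infinitely many $n$, we can fix $n\ge1$ with $Q_n\cap K=\emptyset$ and $(*)_n$.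

The homotopy $x\mapsto(x_0,\dots,x_{n-1},sx_n,sx_{n+1},\dots)$, $s\in[0,1]$, keeps $Q$ inside $Q_n\subseteq X\setminus K$. By the prism operator, the image of $z$ at $s=0$ differs from $z$ by a boundary and a chain in $Q_n$. So $\alpha$ is also represented by the image of $z$ under $x\mapsto(x_0,\dots,x_{n-1},0,0,\dots)$.

**Step 2: restate the claim in $D^n\times D$.** Let $X_n=D^n$ (coordinates $0,\dots,n-1$), $Y=X_n\times D$, $j:Y\to X$, $j(y,w)=(y,w,0,0,\dots)$, and $K'=j^{-1}(K)$, which is compact. Let $\zeta$ be the projection of $z$ to $X_n$ and $E$ the projection of $Q$. Then $\partial\zeta$ is supported in the compact set $E$, and $(E\times D)\cap K'=\emptyset$, since $j(E\times D)\subseteq Q_n$. Write $\zeta\times0$ for the image of $\zeta$ under $y\mapsto(y,0)$. By Step 1,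
$$\alpha=j_*[\zeta\times0],\qquad j:(Y,Y\setminus K')\to(X,X\setminus K).$$
So it suffices to show that $[\zeta\times0]=0$ in $H_k(Y,Y\setminus K')$. Let $S\subseteq X_n$ be the complement of the projection of $K'$. It is open, $E\subseteq S$, and $(S\times D)\cap K'=\emptyset$. Put $c=[\zeta]\in H_k(X_n,S)$.

**Step 3: build the degree-two class from the angular class.** Let
$$D_1=\{w\in D:|w|>r\},\quad O_1=X_n\times D_1,\quad O_2=j^{-1}(W)\supseteq K',\quad O=O_1\cup O_2;$$
the last three are open in $Y$. Let $\iota_1=(w/|w|)^*\iota\in H^1(D_1)$ and $e_1=\mathrm{pr}_D^*\iota_1\in H^1(O_1)$. Since $j(O_1\cap O_2)\subseteq W\cap\{|x_n|>r\}$ and the coordinate $x_n$ of $j(y,w)$ is $w$, condition $(*)_n$ says that $e_1$ and $j^*\epsilon\in H^1(O_2)$ agree on $O_1\cap O_2$. By exactness of the Mayer–Vietoris sequence $H^1(O)\to H^1(O_1)\oplus H^1(O_2)\to H^1(O_1\cap O_2)$ there is $e\in H^1(O)$ with $e|O_1=e_1$.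

Let $\tilde u=\delta e\in H^2(Y,O)$. Its image in $H^2(Y,O_1)$ is $u_1=\delta e_1=\mathrm{pr}_D^*u'$, where $u'=\delta\iota_1\in H^2(D,D_1)$. As $D$ is contractible and $D_1$ is homotopy equivalent to $S^1$ by $w\mapsto w/|w|$, the group $H^2(D,D_1)\cong F$ is generated by $u'$. Let $[D]\in H_2(D,D_1)$ satisfy $\langle u',[D]\rangle=1$, and let
$$\omega=c\times[D]\in H_{k+2}(Y,O_1\cup(S\times D)).$$

**Step 4: $\omega\cap u_1=\pm[\zeta\times0]$ in $H_k(Y,S\times D)$.** This says that capping with $u_1$ recovers our class. Here the cap product is taken with $A=O_1$, $B=S\times D$. The projection $\mathrm{pr}:(Y,S\times D)\to(X_n,S)$ induces an isomorphism in homology, because $D$ is contractible. For every $\phi\in H^k(X_n,S)$, (N3) gives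
$$\langle\phi,\mathrm{pr}_*(\omega\cap u_1)\rangle=\langle\mathrm{pr}^*\phi,\omega\cap u_1\rangle=\langle u_1\cup\mathrm{pr}^*\phi,\omega\rangle=\pm\langle\phi\times u',c\times[D]\rangle=\pm\langle\phi,c\rangle\langle u',[D]\rangle=\pm\langle\phi,c\rangle,$$
with a sign that depends only on $k$. We used that $u_1\cup\mathrm{pr}^*\phi=\pm\,\mathrm{pr}^*\phi\cup\mathrm{pr}_D^*u'=\pm\,\phi\times u'$. Over a field, $H^k(X_n,S)=\operatorname{Hom}(H_k(X_n,S),F)$, so cohomology separates homology classes. Hence $\mathrm{pr}_*(\omega\cap u_1)=\pm c=\pm\mathrm{pr}_*[\zeta\times0]$, and since $\mathrm{pr}_*$ is injective, the claim follows.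

**Step 5: move the cap product off $K'$.** Let $\omega'$ be the image of $\omega$ in $H_{k+2}(Y,O\cup(S\times D))$. By (N1) with $A=O_1\subseteq A'=O$,
$$\omega'\cap\tilde u=\omega\cap u_1=\pm[\zeta\times0]\quad\text{in }H_k(Y,S\times D).$$
Since $S\times D\subseteq Y\setminus K'$, (N2) with $B=S\times D\subseteq B'=Y\setminus K'$ says that the image of $\omega'\cap\tilde u$ in $H_k(Y,Y\setminus K')$ is $\omega''\cap\tilde u$, where $\omega''$ is the image of $\omega'$ in $H_{k+2}(Y,O\cup(Y\setminus K'))$. But $K'\subseteq O_2\subseteq O$, so this last group is $H_{k+2}(Y,Y)=0$ and $\omega''=0$. Hence $[\zeta\times0]=0$ in $H_k(Y,Y\setminus K')$, and $\alpha=0$. $\square$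

## 9. A closed set whose complement carries a rational circle

The source of the construction is the mapping telescope of circle maps of degrees $1,2,3,\dots$. Its first integral homology is the direct limit of $\mathbb Z\xrightarrow{1}\mathbb Z\xrightarrow{2}\mathbb Z\xrightarrow{3}\cdots$, which is $\mathbb Q$. This vanishes after tensoring with any $\mathbb F_p$, because $p$ divides infinitely many of the degrees. We want a closed $L$ such that a loop in $X\setminus L$ behaves like the first circle of this telescope. At the same time the angular class of $x_n$ near $L$ should be $n$ times another class, hence $0$ mod $p$ when $p\mid n$, so that Lemma 3 applies with $\epsilon=0$.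

Recall $z_0=2x_0$, $z_n=4z_{n-1}^n-2x_n$, and $L=\{|z_n|\le1\ \forall n\}$. The condition $|z_n|\le1$ says that $x_n$ lies within $\frac12$ of $2z_{n-1}^n$. In the first cases: $n=0$ says $|x_0|\le\frac12$. For $n=1$, $z_1=8x_0-2x_1$, and the condition is $|x_1-4x_0|\le\frac12$. For $n=2$ it is $|x_2-2z_1^2|\le\frac12$: if $|x_2|>\frac34$ on $L$, then $z_1\ne0$, and the angle of $x_2$ can be deformed to that of $z_1^2$, so the angular class of $x_2$ is even there.

**Proof of Theorem 2.** Each $z_n$ is a polynomial in $x_0,\dots,x_n$, so $L$ is closed.

**Step 1: all closed subsets of $L$ are $\mathbb F_p$-null.** We check the hypothesis of Lemma 3. Let $p$ be prime and $n\ge1$ divisible by $p$; there are infinitely many such $n$. We verify $(*)_n$ for $K=L$, $F=\mathbb F_p$ with $r=\frac34$, $\epsilon=0$ and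
$$W=\{x\in X:|4z_{n-1}(x)^n-2x_n|<\tfrac32\}=\{|z_n|<\tfrac32\}\supseteq L,$$
which is open. On $W\cap\{|x_n|>\frac34\}$ we have
$$|2x_n|>\tfrac32>|4z_{n-1}^n-2x_n| .$$
So the distance between $2x_n$ and $4z_{n-1}^n$ is less than $|2x_n|$, and the segment from $2x_n$ to $4z_{n-1}^n$ misses $0$. In particular $z_{n-1}\ne0$ there. Normalizing along the segment, we see that $x_n/|x_n|$ is homotopic to $(z_{n-1}/|z_{n-1}|)^n$ as a map to $S^1$. As $p\mid n$, the map $w\mapsto w^n$ of $S^1$ induces multiplication by $n=0$ on $H^1(S^1;\mathbb F_p)$. Thus $(x_n/|x_n|)^*\iota=0$ on $W\cap\{|x_n|>\frac34\}$, which is the restriction of $\epsilon=0$. By Lemma 3, all closed subsets of $L$ are $\mathbb F_p$-null.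

**Step 2: $L$ is not $\mathbb Q$-null.** We follow one loop through an increasing union of open sets. Let $O_n=\{|z_n|>1\}$, so $X\setminus L=\bigcup_{n\ge0}O_n$. If $|z_n|>1$, then $|4z_n^{n+1}|>4$, and as $|2x_{n+1}|\le2$ we get $|z_{n+1}|>2>1$. So $O_n\subseteq O_{n+1}$. Let $f_n=z_n/|z_n|:O_n\to S^1$. On $O_n$ the homotopy $4z_n^{n+1}-2sx_{n+1}$, $s\in[0,1]$, has modulus greater than $2$, so it avoids $0$. It joins $4z_n^{n+1}$ to $z_{n+1}$, and hence
$$f_{n+1}|O_n\simeq f_n^{\,n+1}. \tag{4}$$
Let $\gamma(a)=(a,0,0,\dots)$ for $a\in S^1$. Then $z_0\gamma(a)=2a$, so $\gamma$ maps into $O_0$, and $f_0\gamma=\mathrm{id}_{S^1}$. By (4) and induction, $f_n\gamma$ has degree $n!\ne0$. So $(f_n)_*[\gamma]=n!\,[S^1]\ne0$ in $H_1(S^1;\mathbb Q)$, and $[\gamma]\ne0$ in $H_1(O_n;\mathbb Q)$ for every $n$.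

The sets $O_n$ are open and increasing. If $[\gamma]$ were $0$ in $H_1(X\setminus L;\mathbb Q)$, a chain bounding it would have compact support and so lie in some $O_n$, contrary to $[\gamma]\neq0$ there. Hence $H_1(X\setminus L;\mathbb Q)\ne0$. As $X$ is contractible, the long exact sequence gives $H_2(X,X\setminus L;\mathbb Q)\cong H_1(X\setminus L;\mathbb Q)\ne0$. $\square$

With Theorems 1 and 2 proved, Corollary 1 holds: $\sigma\mathcal B\subsetneq\sigma\mathcal B_{\mathbb F_p}$ for every prime $p$, and $\sigma\mathcal B$ is not maximal.

## 10. A family of $2^{\aleph_0}$ larger ideals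

This section is a complement that is not needed for the answer. First, on closed sets the ideals $\sigma\mathcal B_G$ have a simple description.

**Proposition 1.** A closed set $A\subseteq X$ belongs to $\sigma\mathcal B_G$ if and only if every closed subset of $A$ is $G$-null.

**Proof.** If every closed subset of $A$ is $G$-null, then $A\in\mathcal B_G$. If $A\in\sigma\mathcal B_G$, then every closed $K\subseteq A$ is in $\sigma\mathcal B_G$, so $K$ is $G$-null by Theorem 1. $\square$

Let $\mathcal F=\{\mathbb Q\}\cup\{\mathbb F_p:p\text{ prime}\}$. For $\emptyset\ne\Phi\subseteq\mathcal F$ let $\mathcal B_\Phi=\bigcap_{F\in\Phi}\mathcal B_F$. For example, $L\in\mathcal B_\Phi$ for $\Phi=\mathcal F\setminus\{\mathbb Q\}$.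

**Theorem 3.** Each $\sigma\mathcal B_\Phi$ is a non-trivial topologically invariant $\sigma$-ideal with Borel base containing $\sigma\mathcal B$, and for non-empty $\Phi,\Psi\subseteq\mathcal F$
$$\sigma\mathcal B_\Psi\subseteq\sigma\mathcal B_\Phi\iff\Phi\subseteq\Psi .$$
Hence the ideals $\sigma\mathcal B_\Phi$, $\emptyset\ne\Phi\subsetneq\mathcal F$, are $2^{\aleph_0}$ pairwise distinct ideals, each strictly containing $\sigma\mathcal B$. The ideals $\sigma\mathcal B_F$, $F\in\mathcal F$, are pairwise incomparable.

The set $L$ separates $\mathbb Q$ from the fields $\mathbb F_p$. To separate $\mathbb F_q$ from the other fields we need a second construction.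

**Lemma 4.** For every prime $q$ there is a closed $L'_q\subseteq X$ all of whose closed subsets are $F$-null for every field $F$ with $\operatorname{char}F\ne q$, while $H_2(X,X\setminus L'_q;\mathbb F_q)\ne0$.

The plan is to let the loop $\gamma$ survive through maps to the mod $q$ Moore space instead of the circle, while near $L'_q$ the $N$-th power of the angle of $x_n$, with $N$ a power of $q$, extends. Where $q$ is invertible, the angular class itself then extends, so $(*)_n$ holds.

**Proof.** Let $M$ be the mod $q$ Moore space: $S^1$ with the disk $D$ attached along its boundary by $w\mapsto w^q$. It is a compact polyhedron with $H_1(M)=\mathbb Z/q$ and $H_k(M)=0$ for $k\ge2$. Let $i:S^1\hookrightarrow M$ be the inclusion. The map $H_1(S^1)\to H_1(M)=\mathbb Z/q$ is onto, so a suitable $\mu\in H^1(M;\mathbb F_q)=\operatorname{Hom}(H_1(M),\mathbb F_q)$ has $i^*\mu$ equal to a generator of $H^1(S^1;\mathbb F_q)$. Let $CM$ be the cone on $M$, with points $[m,s]$, $s\in[0,1]$, where $s=0$ is the vertex and $M=\{s=1\}$. It is a contractible compact polyhedron, hence an absolute extensor for metrizable spaces: every map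 from a closed subset of a metrizable space to $CM$ extends to the whole space. Points of the join $M*S^1$ are written $[m,w,t]$, $t\in[0,1]$, where $w$ is irrelevant at $t=0$ and $m$ is irrelevant at $t=1$. For $N\ge1$ let $\lambda_N[m,w,t]=[m,w^N,t]$.

**Step 1: $\lambda_N$ is null-homotopic for some $N=q^l$, $l\ge1$.** This will allow extensions over $CM\times D$. Cover $M*S^1$ by the open sets $\{t<\frac23\}\simeq M$ and $\{t>\frac13\}\simeq S^1$, with intersection homotopy equivalent to $M\times S^1$. Since $\pi_1(M\times S^1)=\pi_1(M)\times\pi_1(S^1)$ and the two maps to $\pi_1(M)$ and $\pi_1(S^1)$ are the projections, van Kampen's theorem shows that $M*S^1$ is simply connected. By the Künneth formula, $H_1(M\times S^1)\to H_1(M)\oplus H_1(S^1)$ is an isomorphism, $H_2(M\times S^1)=H_1(M)\otimes H_1(S^1)=\mathbb Z/q$, and $H_k(M\times S^1)=0$ for $k\ge3$. The Mayer–Vietoris sequence therefore shows that the only non-zero reduced integral homology group of $M*S^1$ is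
$$H_3(M*S^1)\cong H_1(M)\otimes H_1(S^1)=\mathbb Z/q .$$
As $\lambda_q$ preserves $t$, it acts on this sequence, and it induces $\mathrm{id}\otimes q=0$ on $H_3$.

Choose a CW structure on $M*S^1$ and a cellular map $\lambda\simeq\lambda_q$, and let $T$ be the mapping telescope of $M*S^1\xrightarrow{\lambda}M*S^1\xrightarrow{\lambda}\cdots$. It is a simply connected CW complex, and its reduced homology is a direct limit with zero maps, so it vanishes. By Whitehead's theorem $T$ is contractible. So the inclusion of the first stage into $T$ is null-homotopic. The homotopy has compact image, so it lies in the finite part of $T$ consisting of the first $l$ mapping cylinders, for some $l\ge1$. This part retracts onto its last stage, and the retraction restricts on the first stage to $\lambda^l$. Hence $\lambda^l\simeq\lambda_q^{\,l}=\lambda_{q^l}$ is null-homotopic. Put $N=q^l$.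

**Step 2: divide $CM\times D$ into two closed sets.** We claim that there are closed $P,R$ with
$$P\cup R=CM\times D,\quad M\times D\subseteq P,\quad CM\times S^1\subseteq R,\quad R\cap(M\times\{0\})=\emptyset,$$
and maps $\kappa:P\to M$, $\rho:R\to S^1$ with $\kappa(v,w)=v$ on $M\times D$ and $\rho(v,w)=w^N$ on $CM\times S^1$. Define $b:(M\times D)\cup(CM\times S^1)\to M*S^1$ by
$$b(m,\tau a)=[m,a,\tau/2]\quad(a\in S^1,\ \tau\in[0,1]),\qquad b([m,s],w)=[m,w,1-s/2]\quad(w\in S^1).$$
At $\tau=0$ the coordinate $a$ is irrelevant, at $s=0$ the coordinate $m$ is irrelevant, and on $M\times S^1$ (where $\tau=1$ and $s=1$) both formulas give $t=\frac12$. So $b$ is well defined and continuous. Since $\lambda_Nb$ is null-homotopic and constant maps extend, the homotopy extension property gives an extension $\Theta:CM\times D\to M*S^1$ of $\lambda_Nb$. Put $P=\Theta^{-1}\{t\le\frac12\}$ and $R=\Theta^{-1}\{t\ge\frac12\}$, and let $\kappa$ and $\rho$ be the $M$-coordinate of $\Theta$ on $P$ and the $S^1$-coordinate of $\Theta$ on $R$; these coordinates are well defined and continuous for $t<1$ and $t>0$, respectively. On $M\times D$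 we have $\Theta(m,\tau a)=[m,a^N,\tau/2]$, so $t\le\frac12$ and $\kappa=m$. On $CM\times S^1$ we have $\Theta([m,s],w)=[m,w^N,1-s/2]$, so $t\ge\frac12$ and $\rho=w^N$. On $M\times\{0\}$ we have $t=0$, so $R$ misses it.

**Step 3: construct $L'_q$ by using one new coordinate at a time.** Let $F_0:X\to CM$, $F_0(x)=[a,s]$ for $x_0=sa$ with $a\in S^1\subseteq M$, $s\in[0,1]$. Given $F_{n-1}:X\to CM$ $(n\ge1)$, let
$$C_{n-1}=F_{n-1}^{-1}(M),\quad\psi_n=(F_{n-1},x_n):X\to CM\times D,\quad P_n=\psi_n^{-1}(P),\quad R_n=\psi_n^{-1}(R),$$
and let $F_n:X\to CM$ extend $\kappa\psi_n:P_n\to M\subseteq CM$; this is possible because $P_n$ is closed and $CM$ is an absolute extensor. If $x\in C_{n-1}$, then $\psi_n(x)\in M\times D\subseteq P$ and $F_n(x)=\kappa\psi_n(x)=F_{n-1}(x)$. Hence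
$$C_{n-1}\subseteq P_n\subseteq C_n,\qquad F_n=F_{n-1}\ \text{on}\ C_{n-1}. \tag{5}$$
Put $L'_q=\bigcap_{n\ge1}R_n$, a closed set.

**Step 4: $H_2(X,X\setminus L'_q;\mathbb F_q)\ne0$.** As in Theorem 2 we follow the loop $\gamma(a)=(a,0,0,\dots)$. Since $F_0\gamma(a)=[a,1]=i(a)\in M$, the point $\psi_1\gamma(a)$ lies in $M\times\{0\}$, which misses $R$. So $\gamma$ maps into $X\setminus R_1\subseteq X\setminus L'_q$. Suppose $[\gamma]=0$ in $H_1(X\setminus L'_q;\mathbb F_q)$. By compact supports, $[\gamma]=0$ in $H_1(\bigcup_{1\le i\le m}(X\setminus R_i);\mathbb F_q)$ for some $m\geq1$. As $P\cup R=CM\times D$, (5) gives $X\setminus R_i\subseteq P_i\subseteq C_i\subseteq C_m$ for $i\le m$, so $[\gamma]=0$ in $H_1(C_m;\mathbb F_q)$. But $\gamma$ maps into $C_0$, and by (5) $F_m=F_0$ on $C_0$, so the map $F_m|C_m:C_m\to M$ satisfies $F_m\gamma=F_0\gamma=i$. Hence $i_*[S^1]=0$ in $H_1(M;\mathbb F_q)$, contrary to $\langle\mu,i_*[S^1]\rangle=\langle i^*\mu,[S^1]\rangle\ne0$. So $H_2(X,X\setminus L'_q;\mathbb F_q)\cong H_1(X\setminus L'_q;\mathbb F_q)\ne0$.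

**Step 5: closed subsets of $L'_q$ are $F$-null if $\operatorname{char}F\neq q$.** We verify $(*)_n$ for $K=L'_q$ and every $n\ge1$. If $|x_n|=1$, then $\psi_n(x)\in CM\times S^1\subseteq R$; so $\{|x_n|=1\}\subseteq R_n$, and $\rho\psi_n=x_n^N$ there. Extend $\rho\psi_n:R_n\to S^1$ to $\hat\rho:W\to S^1$ on an open $W\supseteq R_n$ (extend to a $\mathbb C$-valued map by Tietze and normalize where it is not $0$). The set
$$V=\{x\in W:x_n\ne0,\ |\hat\rho(x)-(x_n/|x_n|)^N|<2\}$$
is open in $X$ and contains $\{|x_n|=1\}$. On the compact set $X\setminus V$ the function $|x_n|$ is therefore bounded by a number less than $1$, so there is $r\in(0,1)$ with $\{|x_n|>r\}\subseteq V$. Two points of $S^1$ at distance less than $2$ are not antipodal, so the segment between them misses $0$, and hence $\hat\rho\simeq(x_n/|x_n|)^N$ on $\{|x_n|>r\}$. Since $N=q^l$ is invertible in $F$, we may put $\epsilon=N^{-1}\hat\rho^*\iota\in H^1(W;F)$. On $\{|x_n|>r\}$ it restricts to $N^{-1}\cdot N\,(x_n/|x_n|)^*\iota=(x_n/|x_n|)^*\iota$. As $L'_q\subseteq R_n\subseteq W$, condition $(*)_n$ holds for $L'_q$, and Lemma 3 applies. $\square$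

**Proof of Theorem 3.** **Step 1: each $\sigma\mathcal B_\Phi$ is an ideal of the required kind.** By Lemma 1, $\mathcal B\subseteq\mathcal B_\Phi$. So $\sigma\mathcal B\subseteq\sigma\mathcal B_\Phi$, and the latter contains an uncountable set. For $F\in\Phi$ we have $\sigma\mathcal B_\Phi\subseteq\sigma\mathcal B_F$, and $X\notin\sigma\mathcal B_F$ by Theorem 1. Members of $\mathcal B_\Phi$ are Borel, and homeomorphisms of $X$ preserve each $\mathcal B_F$, so $\sigma\mathcal B_\Phi$ has Borel base and is topologically invariant.

**Step 2: the order.** If $\Phi\subseteq\Psi$, then $\mathcal B_\Psi\subseteq\mathcal B_\Phi$, so $\sigma\mathcal B_\Psi\subseteq\sigma\mathcal B_\Phi$. If $\Phi\not\subseteq\Psi$, pick $F_0\in\Phi\setminus\Psi$, and let $A=L$ if $F_0=\mathbb Q$ and $A=L'_q$ if $F_0=\mathbb F_q$. By Theorem 2 and Lemma 4, all closed subsets of $A$ are $F$-null for every $F\in\mathcal F\setminus\{F_0\}\supseteq\Psi$. As $A$ is closed, $A\in\mathcal B_\Psi$. But $A$ is not $F_0$-null, so $A\notin\sigma\mathcal B_{F_0}\supseteq\sigma\mathcal B_\Phi$ by Theorem 1. Hence $\sigma\mathcal B_\Psi\not\subseteq\sigma\mathcal B_\Phi$.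

**Step 3: the consequences.** By Step 2, $\sigma\mathcal B_\Phi=\sigma\mathcal B_\Psi$ only if $\Phi=\Psi$, and the countably infinite set $\mathcal F$ has $2^{\aleph_0}$ non-empty proper subsets. For $\Phi\ne\mathcal F$ we have $\sigma\mathcal B\subseteq\sigma\mathcal B_{\mathcal F}\subsetneq\sigma\mathcal B_\Phi$. Finally, $\{F\}\not\subseteq\{F'\}$ for $F\ne F'$, so the ideals $\sigma\mathcal B_F$, $F\in\mathcal F$, are pairwise incomparable. $\square$

Whether the ideals $\sigma\mathcal B_F$, $F\in\mathcal F$, are themselves maximal is not determined here.
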